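# Extinction times of ancestral types in the $\Lambda$ Fleming–Viot process

## 1. $\Lambda$ coalescents, $\Lambda$ Fleming–Viot processes, ancestral types

Throughout, $\Lambda$ is a finite measure on $[0,1]$ with total mass $|\Lambda|$, and $\nu(du)=u^{-2}\Lambda(du)$ on $(0,1)$. Except where an atom at $1$ is explicitly allowed (one example below, and Section 12), $\Lambda(\{1\})=0$. We write $\mathbb N=\{1,2,\dots\}$ and $[n]=\{1,\dots,n\}$.

**Definition ($\Lambda$ coalescent).** It is the Markov process with values in the partitions of $\mathbb N$ that starts from singletons and in which, whenever $b$ blocks are observed, each given $k$ of them ($2\le k\le b$) merge into one at rate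
$$\lambda_{b,k}=\int_{[0,1]}u^{k-2}(1-u)^{b-k}\,\Lambda(du).$$
It *comes down from infinity* if a.s. it has finitely many blocks at every time $t>0$.

The relevant number is the rate at which $b$ blocks are lost on average,
$$\gamma_b=\sum_{k=2}^b(k-1)\binom bk\lambda_{b,k}=\Lambda(\{0\})\binom b2+\int_{(0,1)}\big(bu-1+(1-u)^b\big)\nu(du).\tag{1}$$
(The integrand is the mean of $(N-1)^+$ for $N$ binomial with parameters $b,u$.) The criterion we use is Schweinsberg's (Electron. Comm. Probab. 5 (2000)).

**Fact F1.** If $\Lambda(\{1\})=0$, the $\Lambda$ coalescent comes down from infinity if and only if $\sum_{b\ge2}\gamma_b^{-1}<\infty$.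

It is convenient to rewrite $\gamma_b$. Put $s_n(u)=\sum_{g=1}^n\big(1-(1-u)^g\big)$. Summing the geometric series, $u\,s_n(u)=nu-(1-u)\big(1-(1-u)^n\big)=(n+1)u-1+(1-u)^{n+1}$, so
$$\gamma_{n+1}=\Lambda(\{0\})\binom{n+1}2+\int_{(0,1)}u\,s_n(u)\,\nu(du).\tag{2}$$
Two monotonicity facts will be used constantly:
$$\frac{s_n(u)}n\ \text{is nondecreasing in }n,\qquad\frac{s_n(u)}{n(n+1)}\ \text{is nonincreasing in }n.\tag{3}$$
Indeed $1-(1-u)^g$ is nondecreasing in $g$, so its averages over $g\in[n]$ are nondecreasing in $n$. And $\frac{1-(1-u)^g}g=\frac ug\sum_{i=0}^{g-1}(1-u)^i$ is nonincreasing in $g$, being $u$ times an average of a nonincreasing sequence; so its averages over $g\in[n]$ with weights $g$, which are $s_n(u)/\binom{n+1}2$, are nonincreasing in $n$.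

Examples. (i) $\Lambda=\delta_0$ (Kingman): $\gamma_b=\binom b2$, and the coalescent comes down from infinity. (ii) $\Lambda(du)=u^{-1/2}du$: since $1-(1-u)^g\ge1-e^{-1}$ for $u\ge1/g$, formula (2) gives $\gamma_b\ge\sum_{g<b}(1-e^{-1})\int_{1/g}^1u^{-3/2}du=\sum_{g<b}2(1-e^{-1})(\sqrt g-1)$, which is at least a constant times $b^{3/2}$ for large $b$. It comes down from infinity, by mergers of many blocks at once. (iii) $\Lambda(du)=du$: $\int_0^1\frac{1-(1-u)^g}udu=\sum_{i=1}^g\frac1i\le1+\log g$, so $\gamma_b\le b(1+\log b)$, the series diverges, and the coalescent does not come down. (iv) $\Lambda=\frac14\delta_{1/2}$, that is $\nu=\delta_{1/2}$: $\gamma_b=\frac b2-1+2^{-b}\le\frac b2$, and again it does not come down.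

**Definition ($\Lambda$ Fleming–Viot process).** It is the Markov process $(\rho_t)_{t\ge0}$ with values in the probability measures on $[0,1]$, càdlàg for the weak topology, started from $\rho_0(dx)=dx$, whose generator acts on $F(\mu)=\int f\,d\mu^{\otimes p}$ by
$$\mathcal LF(\mu)=\sum_{I\subset[p],\,|I|\ge2}\lambda_{p,|I|}\int\big(f(x^I)-f(x)\big)\mu^{\otimes p}(dx),$$
where $x^I$ is $x$ with every coordinate $x_i$, $i\in I$, replaced by $x_{\min I}$. Informally: at rate $\nu(du)$ a parent is chosen uniformly from the population, a fraction $u$ of the population dies, and it is replaced by individuals of the parent's type. The genealogy is the $\Lambda$ coalescent.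

Example. For $\nu=\delta_{1/2}$, at the times of a rate one Poisson process $\rho$ is replaced by $\frac12\rho+\frac12\delta_x$, with $x$ sampled from $\rho$. After one event, $\rho=\frac12dx+\frac12\delta_{x_1}$.

**Definition (ancestral type, extinction time).** A point $x\in[0,1]$ is an ancestral type if $\rho_t(\{x\})>0$ for some $t>0$. Its extinction time is $\sup\{t>0:\rho_t(\{x\})>0\}\in(0,\infty]$.

Example. In the preceding example $x_1$ is an ancestral type. Each later event at most halves its mass, so its mass is positive at all later times and its extinction time is $\infty$. Without coming down from infinity, nothing need die out.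

**Definition (regime CDI).** This means: $\Lambda(\{1\})=0$ and the $\Lambda$ coalescent comes down from infinity. In this regime each $\rho_t$, $t>0$, carries finitely many ancestral types, and all of them but one become extinct in finite time; the exception is the primitive Eve of Bertoin and Le Gall, whose frequency tends to $1$. By examples (i) and (ii), $\delta_0$ and $u^{-1/2}du$ are in regime CDI.

**Definition (sequence of Eves, the event $\mathtt E$).** An infinite sequence of Eves is an enumeration $\mathrm e^1,\mathrm e^2,\dots$ of the ancestral types by strictly decreasing extinction times. It exists when the extinction times of distinct ancestral types are pairwise distinct. $\mathtt E$ is the event that two distinct ancestral types have the same extinction time.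

Example: $\mathtt E$ can occur if an atom at $1$ is allowed. Take $\Lambda=\delta_0+\delta_1$. At an independent exponential time $\sigma$ the whole population is replaced by copies of one individual. Before $\sigma$ the process is the one for $\delta_0$, and the number of types at a fixed time $t$ is the number of blocks of the Kingman coalescent, which is at least $3$ with positive probability. So with positive probability three types are present just before $\sigma$, and two of them die at the instant $\sigma$. Note that $\sigma$ has a density: continuity of the law of each single extinction time says nothing about ties.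

## 2. Simultaneous extinction and Theorem 1

Can two ancestral types die at the same instant when no single event wipes out everything? Near its extinction a type is hit by infinitely many events, and the same events hit all other types, so a tie is conceivable. The following conjecture is stated in Cyril Labbé, "From flows of Lambda Fleming-Viot processes to lookdown processes via flows of partitions", arXiv:1107.3419 (2011).

**Conjecture.** In regime CDI, without further condition on $\Lambda$, $\mathbb P(\mathtt E)=0$, and thus the $\Lambda$ Fleming–Viot process always admits an infinite sequence of Eves.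

It is true.

**Theorem 1.** Let $\Lambda(\{1\})=0$ and let the $\Lambda$ coalescent come down from infinity. Then $\mathbb P(\mathtt E)=0$, so the $\Lambda$ Fleming–Viot process a.s. admits an infinite sequence of Eves. Moreover $\mathrm e^1,\mathrm e^2,\dots$ are i.i.d. uniform on $[0,1]$ and independent of the sequence of extinction times.

The proof occupies Sections 3 to 10. Sections 11 and 12 prove two complements, on which Theorem 1 does not depend.

## 3. The lookdown construction

**Fact F2 (lookdown).** (Donnelly–Kurtz, Ann. Probab. 27 (1999); Birkner et al., ALEA 6 (2009); Labbé, EJP 19 (2014).) Let $\Lambda(\{1\})=0$. Individuals sit at levels $1,2,\dots$; the initial types $X_0(1),X_0(2),\dots$ are i.i.d. with law $\rho_0$. Independently, a Poisson process produces reproduction events $(t,I)$ with $I\subset\mathbb N$: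

* at rate $\nu(du)$ on $(0,1)$, $I$ contains each level independently with probability $u$ (a "$u$-event");
* for each pair $i<j$, at rate $\Lambda(\{0\})$, $I=\{i,j\}$ (a "Kingman event").

At an event, $g=\min I$ is the parent. The levels of $I\setminus\{g\}$ receive offspring of $g$. The old individuals are placed, keeping their order, on $J=\mathbb N\setminus(I\setminus\{g\})$, which is a.s. infinite. Let $X_t(i)$ be the type at level $i$ at time $t$ and $a_t(\ell)$ the level at time $0$ of the ancestor of level $\ell$ at time $t$, so that $X_t(\ell)=X_0(a_t(\ell))$. For fixed $t$, $X_t$ is exchangeable, and its de Finetti measures $(\rho_t)$ have the finite-dimensional laws of the $\Lambda$ Fleming–Viot process. For fixed $t$, the partition of $\mathbb N$ into the sets $a_t^{-1}(\{j\})$ has the law of the $\Lambda$ coalescent at time $t$.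

The de Finetti measure of an exchangeable sequence is the random law given which the sequence is i.i.d. The dynamics are well defined because an event with at most one mark in $[N]$ changes nothing in $[N]$, and events with at least two marks in $[N]$ have rate at most $\binom N2\int u^2\nu(du)+\binom N2\Lambda(\{0\})\le\binom N2|\Lambda|$.

Example. Let $I\cap[7]=\{2,4,5\}$. Then $g=2$ and $J\cap[7]=\{1,2,3,6,7\}$. Old individuals $1,2,3$ stay, old $4$ goes to level $6$, old $5$ goes to level $7$, and levels $4$ and $5$ carry children of individual $2$. Nobody is killed at the event. An individual can disappear only by being pushed up to infinity.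

## 4. Extinction times are explosion times

For $j\ge1$ let $Y_j$ follow individual $j$: $Y_j(0)=j$, and at each event $Y_j$ moves to the new position of the old individual at level $Y_j$, that is, from $y$ to the $y$-th element $y'$ of $J$. It moves from $y$ exactly when $[y]\not\subset J$, that is, when there are at least two marks in $[y]$; these events have finite rate. Jumps are finite since $J$ is a.s. infinite. Let
$$\zeta_j=\lim_N\inf\{t:Y_j(t)\ge N\}\in(0,\infty]$$
be the explosion time. Since $1\in J$ always, $Y_1\equiv1$ and $\zeta_1=\infty$. Since order is preserved, $\zeta_2\ge\zeta_3\ge\cdots$.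

**Proposition 2.** In regime CDI, in the lookdown construction: a.s. the ancestral types are exactly $X_0(1),X_0(2),\dots$, and $X_0(j)$ has extinction time $\zeta_j$. Here, as Step 1 justifies, ancestral types and extinction times are read off from rational times.

**Step 1. Rational times suffice.** The construction gives only finite-dimensional laws, so we first express everything through countably many times.

In the lookdown construction, a.s. for every rational $t>0$ the set $a_t(\mathbb N)$ is finite, by F2 and CDI. So $X_t$ takes finitely many values. Given $\rho_t$, the $X_t(i)$ are i.i.d. with law $\rho_t$. An i.i.d. sequence takes infinitely many values a.s. unless its law is carried by a finite set, so $\rho_t$ is a finite sum of atoms, each atom is visited a.s., and every visited value is an atom. Hence a.s. for all rational $t>0$,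
$$\rho_t(\{x\})>0\iff x\in\{X_t(i):i\ge1\}.\tag{4}$$
For $s<t$ every type present at time $t$ comes from an ancestor at time $s$, so it is present at time $s$. Consequently, a.s. for all rational $0<s<t$, $\rho_s$ is carried by its finite set of atoms $S_s$, and $\rho_t(S_s)=1$. This is a property of the finite-dimensional laws, so it holds for the given process $\rho$.

For the given process, let $t\ge s$ be real, $s>0$ rational. Taking rational $t_k\downarrow t$, weak right-continuity and closedness of $S_s$ give $\rho_t(S_s)\ge\limsup_k\rho_{t_k}(S_s)=1$. On a finite set, weak convergence is convergence of the atom masses, so $t\mapsto\rho_t(\{x\})$ is càdlàg on $[s,\infty)$ for $x\in S_s$. Now suppose $\rho_t(\{x\})>0$ for some real $t>0$. Take a rational $s\in(0,t)$; then $x\in S_s$ since $\rho_t(S_s)=1$, and by right-continuity $\rho_{t'}(\{x\})>0$ for all rational $t'>t$ close to $t$. So the ancestral types are the points of $\bigcup_{s\in\mathbb Q,s>0}S_s$, and the extinction time of $x$ is $\sup\{t\in\mathbb Q_+:\rho_t(\{x\})>0\}$. The atoms of $\rho_s$, listed in increasing order,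 are measurable functions of $\rho_s$, and $(\mu,x)\mapsto\mu(\{x\})$ is measurable. Therefore the ancestral types, their extinction times and $\mathtt E$ are, up to null sets, measurable functions of $(\rho_t)_{t\in\mathbb Q_+}$, and we may work with the lookdown construction at rational times.

**Step 2. Levels below a tracked individual.** We show that everybody below individual $j$ descends from somebody initially below $j$. At one event, the parent level of a new level $\ell\in J$ is the rank of $\ell$ in $J$, and the parent level of $\ell\in I\setminus\{g\}$ is $g<\ell$. Claim: if old $y$ goes to $y'$, every new level $\ell<y'$ has parent level $<y$. If $\ell\in J$, its rank is less than the rank $y$ of $y'$. If $\ell\in I\setminus\{g\}$, then $g\in J$ and $g<\ell<y'$, so $g$ has rank $<y$ in $J$; since $[g]\subset J$, this rank is $g$ itself, so $g<y$.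

(a) *For $t<\zeta_j$: $a_t(Y_j(t))=j$, and $a_t(\ell)<j$ for $\ell<Y_j(t)$.* Let $N=Y_j(t)$. Up to time $t$, both $Y_j\le N$ and the restriction of $a$ to $[N]$ change only at the finitely many events with at least two marks in $[N]$. At time $0$ the claim is $a_0(\ell)=\ell$. At each of these events the new value of $a$ at $\ell$ is the old value at the parent level of $\ell$, so the one-event claim carries the statement across the event.

(b) *For $t\ge\zeta_j$: $a_t(\ell)<j$ for all $\ell$.* Parent levels satisfy (parent level of $\ell$) $\le\ell$, so followed backwards in time the ancestral line of $\ell$ stays at levels $\le\ell$. Choose $s<\zeta_j$ with $Y_j(s)>\ell$. At time $s$ the line is at a level $<Y_j(s)$, and (a) at time $s$ gives $a_t(\ell)<j$.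

Neither (a) nor (b) uses CDI.

**Step 3. Conclusion.** We combine the two steps. The $X_0(j)$ are a.s. distinct, so by (4) the type $X_0(j)$ is alive at a rational $t>0$ if and only if $j\in a_t(\mathbb N)$, which by (a) and (b) means $t<\zeta_j$. Since $\zeta_j>0$, every $X_0(j)$ is an ancestral type; there are no others since $X_t(\ell)=X_0(a_t(\ell))$; and the extinction time is $\sup\{t\in\mathbb Q_+:t<\zeta_j\}=\zeta_j$. $\square$

Shift indices by one: for $n\ge1$,
$$L^{(n)}=Y_{n+1}-1,\qquad T_n=\zeta_{n+1},$$
and $L^{(n)}=\infty$ from $T_n$ on. For $n<m$ we have $L^{(n)}<L^{(m)}$ while $L^{(n)}<\infty$, and $T_n\ge T_m$. To prove Theorem 1 it remains to show: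
$$\text{a.s. } T_n<\infty\ \text{ and }\ T_n\ne T_m\ \text{ for all }1\le n<m.\tag{5}$$
Given (5), $\infty=\zeta_1>\zeta_2>\cdots$ a.s., so $\mathtt E$ is null and $\mathrm e^j=X_0(j)$; these are i.i.d. uniform and independent of the events, hence of $(\zeta_j)$.

## 5. The jump at one event

This section makes the jumps explicit. Let $G=\min I$, and for $i>G$ let $\xi_i$ be the number of marked levels strictly between the new positions of the old individuals $i-1$ and $i$. Individuals $i\le G$ do not move, and old $i>G$ goes to $i+\sum_{l=G+1}^i\xi_l$. Hence $L^{(n)}$, whose state $a$ means "at level $a+1$", jumps from $a$ to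
$$a'=a+\sum_{i=G+1}^{a+1}\xi_i\qquad(\text{empty sum if }G\ge a+1).\tag{6}$$
In the example of Section 3, $G=2$, $\xi_3=0$, $\xi_4=2$, $\xi_5=0$.

For a $u$-event, $P(G=g)=u(1-u)^{g-1}$. Given $G$, the levels above $G$ are marked independently and the old individuals above $G$ occupy the unmarked ones, so the $\xi_i$, $i>G$, are i.i.d. with $P(\xi_i=k)=(1-u)u^k$, mean $\frac u{1-u}$, variance $\frac u{(1-u)^2}$. For a Kingman event $\{i<j\}$: $G=i$ and $\xi_l=\mathbf 1_{l=j}$.

## 6. The Kingman case by hand, and where Chebyshev stops

Let $\Lambda=\delta_0$. By (6), $L^{(n)}$ moves from $k$ to $k+1$ when $I=\{i<j\}$ with $j\le k+1$, so at rate $\binom{k+1}2$. It is a pure birth chain, and $T_n$ is a sum of independent exponential variables with rates $\frac{k(k+1)}2$, $k\ge n$: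
$$\mathbb ET_n=\sum_{k\ge n}\frac2{k(k+1)}=\frac2n,\qquad\operatorname{Var}T_n=\sum_{k\ge n}\frac4{k^2(k+1)^2},\qquad\frac1{9n^3}\le\operatorname{Var}T_n\le\frac4{n^3}.$$
(Upper bound: replace one factor $\frac1{k(k+1)}$ by $\frac1{n^2}$. Lower bound: each of the $n$ terms with $n\le k<2n$ is at least $\frac4{(2n)^2(3n)^2}$.)

Now consider two coupled chains $A=L^{(a)}$, $B=L^{(b)}$, $a<b$. From $(1,2)$, the events that matter are $\{1,2\}$, which leads to $(2,3)$, and $\{1,3\},\{2,3\}$, which lead to $(1,3)$. In general, at a jump of $B$ from $k$ the chain $A$, if it is in state $a$, moves as well with probability $\frac{a(a+1)}{k(k+1)}$. So from $(1,2)$, the probability that $A$ stays at $1$ until $B$ explodes is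
$$\prod_{k\ge2}\Big(1-\frac2{k(k+1)}\Big)=\lim_N\prod_{k=2}^N\frac{k-1}k\cdot\frac{k+2}{k+1}=\lim_N\frac1N\cdot\frac{N+2}3=\frac13 .$$
Thus $\mathbb P(T_1\ne T_2)\ge\frac13$. The same product from $(a,a+1)$ is $\prod_{k>a}\frac{(k-a)(k+a+1)}{k(k+1)}=1/\binom{2a+1}a$, which tends to $0$ quickly: "the lower chain freezes" gives positive probability, not probability one.

The sensible first approach is concentration: the means $\frac2a$ and $\frac2b$ differ, and the variances are small. If $T_a=T_b$, one of the two variables is at distance at least half of $\frac2a-\frac2b=\frac{2(b-a)}{ab}$ from its mean. Chebyshev gives, for $a<b\le2a$,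
$$\mathbb P(T_a=T_b)\le4\Big(\frac4{a^3}+\frac4{b^3}\Big)\frac{a^2b^2}{4(b-a)^2}\le\frac{32\,a}{(b-a)^2}.$$
For $b=a+1$ this says nothing: the gap between the means, about $2/a^2$, is far below the standard deviation, which is of order $a^{-3/2}$. The bound is useful, in this case, once $b-a$ is large compared with $\sqrt a$; for $b-a\ge\delta a$ it gives $32/(\delta^2a)\to0$.

That is enough, provided the pair separates. A tie $T_n=T_m$ is also a tie for the pair restarted from its position $(A,B)$ at any later time before the explosion. So it suffices to prove two things: the bound $\mathbb P(T_a=T_b)\to0$ as $a\to\infty$, uniformly over $b\ge(1+\delta)a$, for general $\Lambda$ (Section 7), and that before a common explosion the ratio $B/A$ stays away from $1$ (Section 8).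

## 7. Concentration of the explosion time when $\Lambda$ lives on $[0,\frac12]$

**In Sections 7 to 9 assume: $\Lambda$ is carried by $[0,\frac12]$, $|\Lambda|>0$, and $\sum_b\gamma_b^{-1}<\infty$.** The large values of $u$ are put back in Section 10. Let $q(n,j)$ be the rate of jumps $n\to n+j$, $j\ge1$, of the chains $L^{(\cdot)}$, and $\varphi(n)=\sum_jjq(n,j)$ the mean speed in state $n$.

**Step 1. The speed $\varphi$.** We compute $\varphi$ and compare it with $\gamma$. For a $u$-event, the number of terms in (6) from state $n$ is $K=(n+1-G)^+=\sum_{g=1}^n\mathbf 1_{G\le g}$, so $EK=s_n(u)$. A Kingman event causes a jump $1$ for $\binom{n+1}2$ pairs. Hence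
$$\varphi(n)=\Lambda(\{0\})\binom{n+1}2+\int\frac{u\,s_n(u)}{1-u}\,\nu(du).\tag{7}$$
Comparing with (2) and using $\frac12\le1-u\le1$ on the support,
$$\gamma_{n+1}\le\varphi(n)\le2\gamma_{n+1}.\tag{8}$$
By (3), applied inside (7),
$$\frac{\varphi(n)}n\ \text{is nondecreasing},\qquad\frac{\varphi(n)}{n(n+1)}\ \text{is nonincreasing}.\tag{9}$$
In particular $\varphi$ is nondecreasing, and for $n\le k\le2n$,
$$\varphi(k)\le\varphi(2n)\le\frac{2n(2n+1)}{n(n+1)}\varphi(n)\le4\varphi(n).\tag{10}$$

**Step 2. Second moments of the jumps.** These control the fluctuations. For the jump $\Delta$ from $n$ at a $u$-event, given $K$ it is a sum of $K$ i.i.d. variables, so $E\Delta^2=\frac u{(1-u)^2}EK+\frac{u^2}{(1-u)^2}EK^2\le4uEK+4u^2EK^2$. Since $1-(1-u)^g\le gu$, $EK\le\frac{n(n+1)}2u\le n^2u$; and $K\le n$. So $E\Delta^2\le8n^2u^2$. Kingman events contribute $\Lambda(\{0\})\binom{n+1}2\le\Lambda(\{0\})n^2$. With $C=8|\Lambda|$,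
$$\sum_jj^2q(n,j)\le Cn^2.\tag{11}$$

**Step 3. A function that decreases at unit speed.** We look for $h$ such that $h(L_t)+t$ is nearly a martingale. Let
$$h(n)=\sum_{k\ge n}\frac1{\varphi(k)},\quad h(\infty)=0,\qquad r(n)=\frac n{\varphi(n)} .$$
By (8), $h(n)<\infty$. By (9), $r$ is nonincreasing; since $\sum_kr(k)/k=h(1)<\infty$, $r(n)\to0$. (For Kingman, $h(n)=\frac2n$ and $r(n)=\frac2{n+1}$.) For $i\ge0$, (9) gives
$$\frac1{\varphi(n)}\ge\frac1{\varphi(n+i)}\ge\frac1{\varphi(n)}\cdot\frac{n(n+1)}{(n+i)(n+i+1)}\ge\frac1{\varphi(n)}\Big(\frac n{n+i}\Big)^2\ge\frac1{\varphi(n)}\Big(1-\frac{2i}n\Big),$$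
where we used $\frac{n+1}{n+i+1}\ge\frac n{n+i}$ and $(1-\frac i{n+i})^2\ge1-\frac{2i}{n+i}\ge1-\frac{2i}n$. Summing over $0\le i<j$,
$$0\le\frac j{\varphi(n)}-\big(h(n)-h(n+j)\big)\le\frac{j^2}{n\varphi(n)},\qquad0\le h(n)-h(n+j)\le\frac j{\varphi(n)}.$$
Let $\mathcal Gh(n)=\sum_jq(n,j)\big(h(n+j)-h(n)\big)$ and $\Gamma h(n)=\sum_jq(n,j)\big(h(n+j)-h(n)\big)^2$. Multiply the first display by $q(n,j)$ and sum, using $\sum_jjq(n,j)/\varphi(n)=1$ and (11); square the second and do the same:
$$0\le1+\mathcal Gh(n)\le Cr(n),\qquad0\le\Gamma h(n)\le Cr(n)^2.\tag{12}$$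

**Lemma 3.** Let $n_0$ be such that $Cr(n_0)\le\frac12$. For $n\ge n_0$ we have $\mathbb ET_n\le2h(n)$, and for every $\eta>0$
$$\mathbb P\big(|T_n-h(n)|\ge\eta r(n)\big)\le\Big(\frac{4C}\eta+\frac{8C}{\eta^2}\Big)h(n).\tag{13}$$
Moreover $T_n<\infty$ a.s. for every $n\ge1$.

*Proof.* **Step 1. The martingale and the mean.** Let $L=L^{(n)}$, $N>n$, $\tau_N=\inf\{t:L_t\ge N\}$, so $\tau_N\uparrow T_n$. In states below $N$ the total jump rates are at most $\binom N2|\Lambda|$, and $h$ is bounded. By Dynkin's formula, with
$$M_t=h(L_t)-h(n)-\int_0^t\mathcal Gh(L_s)\,ds,$$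
$M_{t\wedge\tau_N}$ is a square-integrable martingale and $\mathbb EM_{t\wedge\tau_N}^2=\mathbb E\int_0^{t\wedge\tau_N}\Gamma h(L_s)ds$. Since $L_s\ge n\ge n_0$ and $r$ is nonincreasing, (12) gives $\mathcal Gh(L_s)\le-\frac12$ for $s<\tau_N$. Taking expectations, $\frac12\mathbb E[t\wedge\tau_N]\le h(n)-\mathbb Eh(L_{t\wedge\tau_N})\le h(n)$. Let $t\to\infty$, then $N\to\infty$: $\mathbb E\tau_N\le2h(n)$ and $\mathbb ET_n\le2h(n)$.

**Step 2. Decomposition of $T_n-h(n)$.** We isolate a small drift term and a martingale term. As $\tau_N<\infty$ a.s., $M_{t\wedge\tau_N}\to M_{\tau_N}$ as $t\to\infty$, and by (12) and Fatou $\mathbb EM_{\tau_N}^2\le Cr(n)^2\,\mathbb E\tau_N\le2Cr(n)^2h(n)$. By definition of $M$,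
$$\tau_N=h(n)-h(L_{\tau_N})+\int_0^{\tau_N}\big(1+\mathcal Gh(L_s)\big)ds+M_{\tau_N}.$$
Let $N\to\infty$. Then $h(L_{\tau_N})\le h(N)\to0$, and the integral increases to $R=\int_0^{T_n}(1+\mathcal Gh(L_s))ds\in[0,Cr(n)T_n]$. So $M_{\tau_N}$ converges a.s. to some $M_\infty$, and
$$T_n-h(n)=R+M_\infty,\qquad\mathbb ER\le2Cr(n)h(n),\qquad\mathbb EM_\infty^2\le2Cr(n)^2h(n),$$
the last by Fatou. If $|T_n-h(n)|\ge\eta r(n)$, then $R\ge\frac\eta2r(n)$ or $|M_\infty|\ge\frac\eta2r(n)$. Markov's inequality bounds the first probability by $\frac{4C}\eta h(n)$, Chebyshev's bounds the second by $\frac{8C}{\eta^2}h(n)$. This is (13).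

**Step 3. Finiteness from small $n$.** The total rate out of state $n$ is the rate of events with at least two marks in $[n+1]$, hence at least the rate out of state $1$, which is $\int u^2\nu(du)+\Lambda(\{0\})=|\Lambda|>0$. So $L^{(n)}$ passes $n_0$ after at most $n_0$ jumps, in finite time, and from there Step 1 applies. $\square$

**Lemma 4.** Let $0<\delta<1$. There is $C_\delta<\infty$ such that $\mathbb P(T_a=T_b)\le C_\delta h(a)$ for all integers $a\ge n_0$ and $b\ge(1+\delta)a$.

*Proof.* The means are separated by a multiple of $r(a)$: at least $\delta a$ integers lie in $[a,b\wedge2a)$, and $\varphi\le4\varphi(a)$ there by (10), so $h(a)-h(b)\ge\frac{\delta a}{4\varphi(a)}=\frac\delta4r(a)$. Put $\eta=\frac\delta8$, so that $h(a)-\eta r(a)\ge h(b)+\eta r(a)\ge h(b)+\eta r(b)$. If $T_a=T_b$, then either $T_a\le h(a)-\eta r(a)$, or $T_b=T_a>h(a)-\eta r(a)\ge h(b)+\eta r(b)$. Apply (13) to $a$ and to $b$, and $h(b)\le h(a)$: the claim holds with $C_\delta=2\big(\frac{4C}\eta+\frac{8C}{\eta^2}\big)$. $\square$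

Only the two marginal laws were used, so this holds whatever the coupling of $T_a$ and $T_b$.

## 8. A Pólya urn keeps the ratio away from $1$

Keep the assumptions of Section 7. Fix $1\le n<m$ and put $A=L^{(n)}$, $B=L^{(m)}$, $D=B-A\ge1$.

**Lemma 5.** A.s. $\liminf_{t\uparrow T_m}D_t/B_t>0$.

A remark on what to try. We shall see that, given some data of the jump, $D$ grows at least like the content of a group of $D$ boxes among $b$ in a Pólya urn. So the conditional mean of the increment of $D$, when the increment of $B$ is $S$, is at least $SD/b$; thus $D/B$ is a bounded submartingale along the jumps and converges. But nothing prevents its limit from being $0$. One wants to control the inverse. The function $B/D$ itself is not good enough: for a Kingman event with smallest mark $G=1$ from $(a,b)$ the increment of $D$ is $1$ with probability $D/b$ and $0$ otherwise, and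
$$(b+1)\Big[\frac Db\cdot\frac1{D+1}+\Big(1-\frac Db\Big)\frac1D\Big]-\frac bD=\frac1D-\frac{b+1}{b(D+1)}=\frac{b-D}{bD(D+1)}>0 .$$
Subtracting $1$ from numerator and denominator repairs this: in a Pólya urn with $s$ balls of which $D\ge2$ are in a given group, after one draw the mean of $\frac{\text{total}-1}{\text{group}-1}$ is $s\big[\frac Ds\cdot\frac1D+\frac{s-D}s\cdot\frac1{D-1}\big]=1+\frac{s-D}{D-1}=\frac{s-1}{D-1}$, so this quantity is a martingale. It requires $D\ge2$, which explains the first step below.

*Proof.* **Step 0. The law of one jump.** We describe the jump chain of the pair. Before $T_m$ the pair $(A,B)$ is a Markov chain. When $A$ moves there are two marks in $[A+1]\subset[B+1]$, so $B$ moves. Hence the pair changes exactly at the jumps of $B$, which have finite positive rate in each state; the jump times are $t_1<t_2<\cdots\uparrow T_m$, and $B_{t_i}\to\infty$. At a jump from $(a,b)$, let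
$$S=\sum_{i=G+1}^{b+1}\xi_i\ge1,\qquad k=b+1-G .$$
As $S\ge1$, $G\le b$, so $1\le k\le b$. *Conditionally on $(G,S)$, the vector $(\xi_{G+1},\dots,\xi_{b+1})$ is uniform on the $\binom{S+k-1}{k-1}$ vectors of $k$ nonnegative integers with sum $S$.* For $u$-events the probability of a vector given $G$ is $(1-u)^ku^S$, which depends only on the sum. For Kingman events $S=1$, and given $i=G$ the second mark $j$ is uniform on $\{i+1,\dots,b+1\}$. Mixing over the kind of event and over $u$ preserves uniformity. (This is also the law of the contents added to $k$ boxes, each starting with one ball, by $S$ Pólya draws: a sequence of draws with final increments $x_1,\dots,x_k$ has probability $\prod x_i!\,\frac{(k-1)!}{(S+k-1)!}$, and there are $\frac{S!}{\prod x_i!}$ of them.)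

By (6), $b'=b+S$. If $G\le a$, then $k\ge D+1$, and $D'=D+X$ where $X$ is the sum of the last $D$ of the $k$ coordinates (those with $a+2\le i\le b+1$). If $G>a$, then $a'=a$ and $D'=D+S$. In particular $D$ is nondecreasing.

**Step 1. $D\ge2$ eventually.** We exclude that $D$ stays at $1$. Let $f_1=B\,\mathbf 1_{D=1}$; we show it is a nonnegative supermartingale along the jump chain. Let $D=1$. If $G\le a$, then $k\ge2$ and $D'=1$ if and only if the last coordinate is $0$, which has conditional probability $\binom{S+k-2}{k-2}\big/\binom{S+k-1}{k-1}=\frac{k-1}{S+k-1}$. So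
$$E[f_1'\mid G,S]=(b+S)\frac{k-1}{S+k-1}\le b,$$
which is equivalent to $S(k-1)\le Sb$, true since $k-1\le b$. If $G>a$, then $D'=1+S\ge2$ and $f_1'=0$. If $D\ge2$, then $f_1'=f_1=0$ as $D$ is nondecreasing. Hence $f_1$ converges a.s. to a finite limit. On $\{D=1\text{ forever}\}$ we have $f_1=B\to\infty$, so this event has probability $0$.

**Step 2. The inverse ratio converges.** From the first jump index at which $D\ge2$ on (or from time $0$ if $m-n\ge2$), let $f_2=\frac{B-1}{D-1}$. We show it is a nonnegative supermartingale, conditionally on its finite initial value. Suppose $G\le a$. Using $\frac1{D+x-1}\binom{x+D-1}{D-1}=\frac1{D-1}\binom{x+D-2}{D-2}$,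
$$E\Big[\frac1{D+X-1}\Big|G,S\Big]=\sum_{x=0}^S\frac1{D+x-1}\cdot\frac{\binom{x+D-1}{D-1}\binom{S-x+k-D-1}{k-D-1}}{\binom{S+k-1}{k-1}}=\frac1{D-1}\sum_{x=0}^S\frac{\binom{x+D-2}{D-2}\binom{S-x+k-D-1}{k-D-1}}{\binom{S+k-1}{k-1}} .$$
The last sum of products counts the vectors of $(D-1)+(k-D)=k-1$ nonnegative integers with sum $S$, so it equals $\binom{S+k-2}{k-2}$, and the expectation is $\frac1{D-1}\cdot\frac{k-1}{S+k-1}$. Hence
$$E[f_2'\mid G,S]=\frac{(b+S-1)(k-1)}{(D-1)(S+k-1)}\le\frac{b-1}{D-1},$$
because, after multiplying out, this is $S(k-1)\le S(b-1)$, and $k\le b$. If $G>a$, then $f_2'=\frac{b+S-1}{D+S-1}\le\frac{b-1}{D-1}$, since $D\le b$. So $f_2$ converges a.s. to a finite limit, and $\liminf\frac{D-1}{B-1}>0$. As $D\le B$, $\frac DB\ge\frac{D-1}{B-1}$. Both processes are constant between jumps, so $\liminf_{t\uparrow T_m}D_t/B_t>0$. $\square$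

## 9. No ties when $\Lambda$ lives on $[0,\frac12]$

**Proposition 6.** Under the assumptions of Section 7, for $1\le n<m$, $T_n$ and $T_m$ are a.s. finite and distinct.

*Proof.* Finiteness is in Lemma 3. Let $A,B,D$ be as in Section 8 and $E'=\{T_n=T_m\}$.

**Step 1. Cut $E'$ according to the ratio.** For $\delta\in(0,1)$ let $E'_\delta$ be the event that $E'$ holds and $B_t\ge(1+\delta)A_t$ for all $t<T_m$ close enough to $T_m$. If $D/B\ge\delta$, then $A\le(1-\delta)B$ and $B/A\ge\frac1{1-\delta}\ge1+\delta$. So by Lemma 5, $E'=\bigcup_{i\ge2}E'_{1/i}$ up to a null set, and it suffices to show $\mathbb P(E'_\delta)=0$.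

**Step 2. Restart when $A$ is large.** Let $\kappa_k=\inf\{t:A_t\ge k\}$, a stopping time. At $\kappa_k$ the chain $A$ is in a finite state, where it waits a positive time, so $\kappa_k<T_n<\infty$. On $E'$ we have $\kappa_k<T_n=T_m$ for all $k$, and $\kappa_k\uparrow T_m$. Let $F_k=\{\kappa_k<T_m,\ B_{\kappa_k}\ge(1+\delta)A_{\kappa_k}\}$. On $E'_\delta$ the event $F_k$ holds for all large $k$, so $E'_\delta\subset\liminf_k(E'\cap F_k)$. On $F_k$, given the past up to $\kappa_k$, the remaining times $T_n-\kappa_k$ and $T_m-\kappa_k$ are the explosion times of a pair started from $(A_{\kappa_k},B_{\kappa_k})$. By the strong Markov property and Lemma 4, for $k\ge n_0$,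
$$\mathbb P(E'\cap F_k)\le\mathbb E\big[\mathbf 1_{F_k}C_\delta h(A_{\kappa_k})\big]\le C_\delta h(k)\to0 .$$
By Fatou, $\mathbb P(E'_\delta)\le\liminf_k\mathbb P(E'\cap F_k)=0$. $\square$

## 10. General $\Lambda$ in regime CDI

We now prove (5), and with it Theorem 1.

**Step 1. Truncation keeps the hypothesis.** We check that small events alone satisfy the assumptions of Section 7. Let $0<\varepsilon\le\frac12$, $\Lambda^\varepsilon=\Lambda|_{[0,\varepsilon]}$, and $\gamma_b^\varepsilon$ the quantity (1) for $\Lambda^\varepsilon$. By (2) and (3), $\frac{\gamma_b}{b-1}$ is nondecreasing in $b$, hence so is $\frac{\gamma_b}b=\frac{b-1}b\cdot\frac{\gamma_b}{b-1}$. By F1, $\sum\gamma_b^{-1}<\infty$; a bounded $\gamma_b/b$ would make this series diverge, so $\gamma_b/b\to\infty$. Moreover, since $0\le bu-1+(1-u)^b\le bu$,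
$$0\le\gamma_b-\gamma_b^\varepsilon\le b\int_{(\varepsilon,1)}u\,\nu(du)\le\frac{b|\Lambda|}\varepsilon,$$
so $\gamma_b^\varepsilon\sim\gamma_b$. In particular $\Lambda^\varepsilon\ne0$, so $\gamma_b^\varepsilon\ge\gamma_2^\varepsilon=|\Lambda^\varepsilon|>0$ for all $b\ge2$, and $\sum_b1/\gamma_b^\varepsilon<\infty$. Sections 7 to 9 apply to $\Lambda^\varepsilon$. In the rest of this section $\varepsilon=\frac12$.

**Step 2. Big events, and finiteness of $T_n$.** Call events with $u>\frac12$ big and all others small. Big events have rate $\nu((\frac12,1))\le4|\Lambda|<\infty$; let $\sigma_0=0$ and $\sigma_1<\sigma_2<\cdots$ be their times ($\infty$ if there are none left). A big event maps finite levels to finite levels, since $u<1$. The one-event map $y\mapsto y'$ is nondecreasing and satisfies $y'\ge y$. Compare the full chain with the chain driven by the small events only, started from the same level. Up to a time $t$ before the explosion of the full chain, at level $N$ say at time $t$, only finitely many events with at least two marks in $[N]$ matter. At a small one both chains apply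 the same nondecreasing map, at a big one only the full chain moves, and upward. By induction the full chain stays above. So it explodes no later, and $T_n<\infty$ a.s. by Proposition 6.

**Step 3. No tie between two successive big times.** Fix $n<m$ and $i\ge0$. On $\{\sigma_i<\infty,\ T_m>\sigma_i\}$ both chains are finite at $\sigma_i$; let $T'_n\ge T'_m$ be the explosion times, in absolute time, of the pair started at time $\sigma_i$ from $(L^{(n)}_{\sigma_i},L^{(m)}_{\sigma_i})$ and driven by small events only. By the Markov property and Proposition 6, $T'_n\ne T'_m$ a.s., and both are finite. Given the past up to $\sigma_i$, the small events after $\sigma_i$ are independent of $\sigma_{i+1}-\sigma_i$, which is exponential (or $\sigma_{i+1}=\infty$). So $T'_m\ne\sigma_{i+1}$ a.s. Suppose $T_n=T_m=T\in(\sigma_i,\sigma_{i+1}]$.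

* If $T<\sigma_{i+1}$, only small events act on $(\sigma_i,T]$, so $T'_n=T_n=T_m=T'_m$, which has probability $0$.
* If $T=\sigma_{i+1}$, then $L^{(m)}$ is finite on $[\sigma_i,\sigma_{i+1})$ and driven there by small events only, so $T'_m\ge\sigma_{i+1}$, hence a.s. $T'_m>\sigma_{i+1}$. Then $L^{(m)}_{\sigma_{i+1}-}<\infty$, so $L^{(m)}_{\sigma_{i+1}}<\infty$ and $T_m>\sigma_{i+1}$, a contradiction.

**Step 4. Conclusion.** Since $0<T_n<\infty$ a.s. and $\sigma_i\to\infty$ (or some $\sigma_{i+1}=\infty$), the intervals $(\sigma_i,\sigma_{i+1}]$ with $\sigma_i<\infty$ cover all possible values of $T$. Summing over $i$, $\mathbb P(T_n=T_m)=0$. A countable union over $n<m$ gives (5). By Section 4, a.s. $\infty=\zeta_1>\zeta_2>\cdots$, $\mathbb P(\mathtt E)=0$, and $\mathrm e^j=X_0(j)$. This proves Theorem 1 and the conjecture. $\blacksquare$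

## 11. The speed of the extinction times

**Theorem 7.** In regime CDI, let $\zeta_n$ be the extinction time of $\mathrm e^n$ and $v(n)=\sum_{b>n}1/\gamma_b$. Then $\zeta_n/v(n)\to1$ a.s.

Example: for $\Lambda=\delta_0$, $v(n)=\sum_{b>n}\frac2{b(b-1)}=\frac2n$, so $\zeta_n\sim\frac2n$.

*Proof.* By Section 4 it suffices to treat the lookdown construction, where $\zeta_n=T_{n-1}$ for $n\ge2$.

**Step 1. The truncated chain.** We show that $T^\varepsilon_n$ is close to its approximate mean. Fix $\varepsilon\in(0,\frac12]$. Let $\varphi_\varepsilon,h_\varepsilon,r_\varepsilon$ be the functions of Section 7 for $\Lambda^\varepsilon$, and $T_n^\varepsilon$ the explosion time when only Kingman events and events with $u\le\varepsilon$ are used. By (10), $h_\varepsilon(n)\ge\sum_{k=n}^{2n-1}\frac1{\varphi_\varepsilon(k)}\ge\frac14r_\varepsilon(n)$. So (13), with $\frac\eta4$ in place of $\eta$, gives $\mathbb P\big(|T_n^\varepsilon-h_\varepsilon(n)|\ge\eta h_\varepsilon(n)\big)\le K_\eta h_\varepsilon(n)$ for $n$ large, with a constant $K_\eta$. Fix $\theta>1$ and let $n_k=\min\{n:h_\varepsilon(n)\le\theta^{-k}\}$.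 Since
$$h_\varepsilon(n)-h_\varepsilon(n+1)=\frac1{\varphi_\varepsilon(n)}=\frac{r_\varepsilon(n)}n\le\frac4nh_\varepsilon(n)$$
and $h_\varepsilon(n_k)\le\theta^{-k}<h_\varepsilon(n_k-1)$ for $k$ large, $h_\varepsilon(n_k)\sim\theta^{-k}$. The probabilities along $(n_k)$ are summable, so by Borel–Cantelli (for each rational $\eta>0$), $T^\varepsilon_{n_k}/h_\varepsilon(n_k)\to1$ a.s. Both $T^\varepsilon_n$ and $h_\varepsilon(n)$ are nonincreasing in $n$, so for $n_k\le n\le n_{k+1}$
$$\frac{T^\varepsilon_{n_{k+1}}}{h_\varepsilon(n_k)}\le\frac{T^\varepsilon_n}{h_\varepsilon(n)}\le\frac{T^\varepsilon_{n_k}}{h_\varepsilon(n_{k+1})},$$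
and the outer terms tend to $\theta^{-1}$ and $\theta$. Letting $\theta\downarrow1$ along a sequence, $T_n^\varepsilon/h_\varepsilon(n)\to1$ a.s.

**Step 2. Back to the full chain.** In particular $T_n^\varepsilon\to0$ a.s. Events with $u>\varepsilon$ have finite rate, so for $n$ large $T_n^\varepsilon$ precedes the first of them, and then $T_n=T_n^\varepsilon$. Hence a.s. $T_n/h_\varepsilon(n)\to1$ for every rational $\varepsilon\in(0,\frac12]$.

**Step 3. Compare $h_\varepsilon$ with $v$.** By (2) and (7), $\gamma^\varepsilon_{n+1}\le\varphi_\varepsilon(n)\le\gamma_{n+1}^\varepsilon/(1-\varepsilon)$, and $\gamma_b^\varepsilon\sim\gamma_b$ by Section 10. As $v(n)=\sum_{k\ge n}1/\gamma_{k+1}$, the limit points of $h_\varepsilon(n)/v(n)$ lie in $[1-\varepsilon,1]$. So do those of $T_n/v(n)$, and $\varepsilon\downarrow0$ gives $T_n/v(n)\to1$ a.s.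

**Step 4. Shift the index.** It remains to see that $v(n-1)\sim v(n)$. By (2) and (3), $\gamma_b$ is nondecreasing and $\gamma_b/(b(b-1))$ is nonincreasing. So for $n\ge2$ and $n\le b\le2n$, $\gamma_b\le\frac{2n(2n-1)}{n(n-1)}\gamma_n\le6\gamma_n$, whence $v(n-1)\ge\sum_{b=n}^{2n-1}\frac1{\gamma_b}\ge\frac n{6\gamma_n}$, and $v(n-1)-v(n)=\frac1{\gamma_n}\le\frac6nv(n-1)$. Thus $\zeta_n/v(n)=\frac{T_{n-1}}{v(n-1)}\cdot\frac{v(n-1)}{v(n)}\to1$ a.s. $\square$

## 12. Finitely supported initial laws and an atom at $1$

**Theorem 8.** Let $\Lambda\ne0$ be a finite measure on $[0,1]$, $\rho_0=\sum_{i=1}^Kp_i\delta_{x_i}$ with $K\ge3$, distinct $x_i$ and $p_i>0$. Let $\mathtt E_{\rm fin}$ be the event that two of the $x_i$ have the same *finite* extinction time. Put $c=\Lambda(\{1\})$, $\Lambda_0=\Lambda|_{[0,1)}$, and let $\zeta^0_{(3)}\in(0,\infty]$ be the third largest extinction time among $x_1,\dots,x_K$ under $\Lambda_0$. Then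
$$\mathbb P(\mathtt E_{\rm fin})=1-\mathbb E\big[e^{-c\,\zeta^0_{(3)}}\big]\ \text{ if }c>0,\qquad\mathbb P(\mathtt E_{\rm fin})=0\ \text{ if }c=0 .$$
Thus $\mathbb P(\mathtt E_{\rm fin})=0$ if and only if $\Lambda(\{1\})=0$. If $c>0$, the probability lies in $(0,1)$ when the $\Lambda_0$ coalescent comes down from infinity, and equals $1$ otherwise. The same formula holds for $\mathtt E$ with $\rho_0(dx)=dx$, $c>0$ and $\Lambda_0$ in regime CDI, with $\zeta^0_3$ (the extinction time of the third Eve under $\Lambda_0$) in place of $\zeta^0_{(3)}$.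

Example: for $\Lambda=c\delta_1$, nothing happens until the exponential time $\sigma$, when $K-1\ge2$ types die together; here $\zeta^0_{(3)}=\infty$ and the probability is $1$. For $\Lambda=\delta_0+c\delta_1$ and $\rho_0(dx)=dx$, $\zeta_3^0$ has the law of $T_2$ in Section 6, a sum of independent exponentials with rates $\frac{k(k+1)}2$, $k\ge2$, so $\mathbb P(\mathtt E)=1-\prod_{k\ge2}\frac{k(k+1)}{k(k+1)+2c}$.

*Proof.* **Step 1. The case $c=0$.** We identify extinction times in the lookdown construction with $X_0(j)$ i.i.d. of law $\rho_0$. All $\rho_t$ are carried by the finite set $\{x_1,\dots,x_K\}$, so atom masses are càdlàg and rational times suffice, as in Section 4. Given $\rho_t$, the $X_t(i)$ are i.i.d. with law $\rho_t$, so at a rational $t$ the type $x$ is alive if and only if it is the type of some level. By (a) and (b) of Section 4, which do not use CDI, this happens if and only if some $j$ with $X_0(j)=x$ has $\zeta_j>t$. As $\zeta_j$ is nonincreasing in $j$, the extinction time of $x$ is $\zeta_{j(x)}$ with $j(x)=\min\{j:X_0(j)=x\}$, and distinct types have distinct $j(x)$.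 If $\Lambda$ is in regime CDI, Section 10 gives $\infty=\zeta_1>\zeta_2>\cdots$ a.s., so there are no ties. If not, a.s. the number $|a_t(\mathbb N)|$ of coalescent blocks is infinite for every rational $t>0$ (Pitman, Ann. Probab. 27 (1999): for $\Lambda(\{1\})=0$ the coalescent either comes down from infinity or a.s. has infinitely many blocks at all times). By (b), $\zeta_j\le t$ would force $a_t(\mathbb N)\subset[j-1]$; so all $\zeta_j=\infty$ a.s. In both cases $\mathbb P(\mathtt E_{\rm fin})=0$.

**Step 2. The case $c>0$: description of the process.** At rate $c$ the whole population is replaced by copies of one parent. So $\rho_t=\rho^0_t$ for $t<\sigma$ and $\rho_t=\delta_P$ for $t\ge\sigma$, where $\rho^0$ is the $\Lambda_0$ process, $\sigma$ is exponential with parameter $c$ and independent of $\rho^0$, and $P$ is sampled from $\rho^0_{\sigma-}$. Let $\zeta^0_x$ be the extinction times under $\rho^0$; a.s. none equals $\sigma$. Since $\rho^0_{\sigma-}(\{P\})>0$, $P$ has positive mass at times just before $\sigma$, so $\zeta^0_P\ge\sigma$, hence $\zeta_P^0>\sigma$; and $P$ survives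 forever. By Step 1, a type $x$ has positive mass under $\rho^0$ at all rational times before $\zeta^0_x$ (trivially so if $\Lambda_0=0$, where $\rho^0$ is constant and all $\zeta^0_x=\infty$). So every $x\ne P$ has extinction time $\zeta_x^0\wedge\sigma$.

**Step 3. Counting the types alive at $\sigma$.** By Step 1 (trivially if $\Lambda_0=0$), finite $\zeta^0_x$'s are a.s. distinct. Hence two types $x,y\ne P$ have $\zeta_x^0\wedge\sigma=\zeta_y^0\wedge\sigma$ if and only if, up to null sets, both $\zeta^0_x,\zeta^0_y>\sigma$. So $\mathtt E_{\rm fin}$ occurs if and only if at least two types other than $P$ have $\zeta_x^0>\sigma$. As $\zeta^0_P>\sigma$, this means $\zeta^0_{(3)}>\sigma$. By independence the probability is $1-\mathbb E[e^{-c\zeta^0_{(3)}}]$, with $e^{-\infty}=0$. If $\Lambda_0$ is in regime CDI, by Step 1 only one type has infinite extinction time, so $0<\zeta^0_{(3)}<\infty$ a.s. and the value lies in $(0,1)$. Otherwise all $\zeta^0_x=\infty$ and the value is $1$.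

**Step 4. The case $\rho_0(dx)=dx$, $c>0$, $\Lambda_0$ in regime CDI.** The argument is the same with Theorem 1 for $\Lambda_0$ in place of Step 1. The extinction times of the Eves of $\rho^0$ are a.s. distinct, positive, and different from $\sigma$ (there are countably many). By Proposition 2 each Eve has positive mass at all rational times in $(0,\zeta^0)$, where $\zeta^0$ is its extinction time under $\rho^0$; so all of them are ancestral types of $\rho$, and the types alive just before $\sigma$ are those with $\zeta_x^0>\sigma$. The parent $P$ is one of them and survives forever; every other ancestral type has extinction time $\zeta_x^0\wedge\sigma$. So, up to null sets, $\mathtt E=\{\zeta_3^0>\sigma\}$, and $\mathbb P(\mathtt E)=1-\mathbb E[e^{-c\zeta^0_3}]$. $\square$
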